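\title{The conjugation action of a solvable group on its length functions}

\begin{abstract}
A group $G$ acts by conjugation on the space $L(G)$ of its integer-valued length functions, with the topology of pointwise convergence. We prove that this action is not topologically transitive for any non-trivial virtually solvable group, countable or not. This answers in the negative a question from a paper of Jarnevic, Osin and Oyakawa. More generally, if the action is topologically transitive and $G/N$ is virtually solvable, then every non-trivial element of $G$ has infinitely many conjugates under $N$. The action of the free group $F_2$ is topologically transitive, so ``virtually solvable'' cannot be weakened to ``residually solvable''. The main tool is a criterion under which topological transitivity passes from $G$ to a quotient $G/N$: finitely many values of a length function are used to bound it from below on a whole coset of $N$.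
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group. A \emph{length function} on $G$ is a map $\ell\colon G\to\mathbb N\cup\{0\}$ such that, for all $g,h\in G$,
\[
\ell(g)=0\iff g=1,\qquad \ell(g)=\ell(g^{-1}),\qquad \ell(gh)\le\ell(g)+\ell(h).
\]
Word length with respect to a generating set is one example. Another is any function with $\ell(1)=0$ and $\ell(g)=\ell(g^{-1})$ whose values off the identity lie in $\{c,c+1,\dots,2c\}$ for some $c\ge1$, because $\ell(gh)\le 2c\le\ell(g)+\ell(h)$ when $g,h\ne1$. Let $L(G)$ be the set of all length functions on $G$, with the topology of pointwise convergence, that is, the topology induced from the product $(\mathbb N\cup\{0\})^G$ of discrete spaces. The sets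
\[
U(\ell,E)=\{\ell'\in L(G):\ell'|_E=\ell|_E\}\qquad(\ell\in L(G),\ E\subseteq G\text{ finite})
\]
form a base of this topology. The group $G$ acts on $L(G)$ by conjugation,
\[
(g\circ\ell)(h)=\ell(g^{-1}hg),
\]
and the action is \emph{topologically transitive} if for any two non-empty open sets $U,V\subseteq L(G)$ there is $g\in G$ with $(g\circ U)\cap V\neq\emptyset$. In that case we call $G$ an \emph{$L$-transitive} group.

The action has a geometric meaning. If $G$ acts freely by isometries on a metric space with integer distances, each point $x$ gives the length function $\ell_x(h)=d(x,hx)$, and $\ell_{gx}(h)=d(x,g^{-1}hgx)=(g\circ\ell_x)(h)$. Every $\ell\in L(G)$ arises in this way, from the metric $d(g,h)=\ell(g^{-1}h)$ on $G$ and the point $x=1$. So conjugating a length function is moving the base point. Testing transitivity on basic open sets, we see that $G$ is $L$-transitive if and only if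
\begin{equation}\label{eq:patterns}
\begin{array}{l}
\text{for all }\ell_1,\ell_2\in L(G)\text{ and finite }E\subseteq G\text{ there are }g\in G,\ \lambda\in L(G)\\
\text{with }\lambda(f)=\ell_1(f)\text{ and }\lambda(g^{-1}fg)=\ell_2(f)\text{ for all }f\in E.
\end{array}
\end{equation}
In words: any two finite patterns of lengths can be seen in one space, from two base points in one orbit. This requires conjugates $g^{-1}Eg$ that are independent enough of $E$. The trivial group is $L$-transitive, since $L(G)$ is a point. A non-trivial abelian group is not, since every conjugate of $E$ is $E$.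

The following facts are known. A group is not $L$-transitive if it is finite and non-trivial, or if it is countably infinite and has a non-trivial element with finite conjugacy class. If $G$ is countably infinite and $L$-transitive, then for every normal subgroup $H$ of finite index the commutator subgroup $[H,H]$ is non-trivial and \emph{ICC}, meaning that each of its non-trivial elements has an infinite conjugacy class in it. Consequently a non-trivial countable group is not $L$-transitive if it is linear solvable over some field, or nilpotent-by-abelian (in particular, metabelian). The problem that we solve comes from the paper \cite{JOO} of Jarnevic, Osin and Oyakawa.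

\begin{quote}
\emph{Is there a non-trivial countable solvable group that is $L$-transitive?}
\end{quote}

The answer is no. Recall that a group is \emph{virtually solvable} if it has a solvable normal subgroup of finite index.

\begin{theorem}\label{thm:A}
If $G\ne1$ is virtually solvable (in particular, solvable), then the conjugation action $G\curvearrowright L(G)$ is not topologically transitive.
\end{theorem}

Write $z^N=\{n^{-1}zn:n\in N\}$, let $C_G(\cdot)$ denote centralizers, and let $H^{(n)}$ be the $n$-th term of the derived series of $H$.

\begin{theorem}\label{thm:B}
Let $G$ be $L$-transitive and let $N\lhd G$ with $G/N$ virtually solvable. Then $z^N$ is infinite for every $1\neq z\in G$. In particular, if $G\ne1$, then $N\ne1$, $N$ is ICC and $C_G(N)=1$. This applies, for instance, to $N=H^{(n)}$ for every normal subgroup $H$ of finite index in $G$ and every $n\ge0$. Also, $G$ has no non-trivial abelian normal subgroup $A$ with $G/C_G(A)$ virtually solvable.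
\end{theorem}

A group is \emph{residually solvable} if its normal subgroups with solvable quotient intersect trivially.

\begin{proposition}\label{prop:C}
The free group $F_2$, which is residually solvable, is $L$-transitive. So ``virtually solvable'' cannot be weakened to ``residually solvable'' in Theorem~\ref{thm:A}.
\end{proposition}

We do not assume countability, and we use none of the known facts listed above; the one about $[H,H]$ is the case $n=1$ of Theorem~\ref{thm:B}.

Why would one expect the negative answer, and where is the difficulty? A non-trivial solvable group has a non-trivial abelian quotient, so Theorem~\ref{thm:A} for solvable groups would be immediate if $L$-transitivity passed to quotients. It does not: $F_2$ is $L$-transitive and its quotient $\mathbb Z^2$ is not. The proof consists in finding quotients to which it does pass. The mechanism is the inequality $\ell(x^{-1}bx)\le 2\ell(x)+\ell(b)$, read as a lower bound for $\ell(x)$. Section~\ref{sec:lamp} shows it at work in the lamplighter group, and Section~\ref{sec:quotient} turns it into a criterion for $G/N$ to inherit $L$-transitivity. Section~\ref{sec:pairs} sets up an induction on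 the derived length of $G/N$, and Sections~\ref{sec:types} and~\ref{sec:test} verify the criterion in a minimal counterexample. Section~\ref{sec:free} treats the free group and depends only on Section~\ref{sec:prelim}.

\section{Finite conjugacy classes and weighted words}\label{sec:prelim}

We write $x^g=g^{-1}xg$, so that $x^{gh}=(x^g)^h$ and $(g\circ\ell)(h)=\ell(h^g)$, and $X^g=\{x^g:x\in X\}$. The sets $x^N$ are the \emph{$N$-orbits}. The derived series is $H^{(0)}=H$, $H^{(n+1)}=[H^{(n)},H^{(n)}]$; its terms are characteristic in $H$, and the derived length $\operatorname{dl}(H)$ of a solvable group is the least $n$ with $H^{(n)}=1$. For a virtually solvable group $Q$, let $\operatorname{vdl}(Q)$ be the least derived length of a solvable normal subgroup of finite index. Then $\operatorname{vdl}(Q)=0$ if and only if $Q$ is finite, and $\operatorname{vdl}(Q/M)\le\operatorname{vdl}(Q)$ for $M\lhd Q$, because the image in $Q/M$ of a solvable normal subgroup of finite index is again one, of no larger derived length.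

The first obstruction to $L$-transitivity is the base of our induction.

\begin{lemma}\label{lem:finite}
If $G$ is $L$-transitive, then no $z\ne1$ has a finite conjugacy class in $G$. In particular, $G$ has no non-trivial finite normal subgroup.
\end{lemma}

\begin{proof}
Suppose that the class $Z$ of $z\neq1$ is finite. The sets $U=\{\ell:\ell|_Z\equiv1\}$ and $V=\{\ell:\ell|_Z\equiv2\}$ are open, and they contain the functions equal to $1$, respectively $2$, off the identity. If $\ell\in U$, then $(g\circ\ell)(z)=\ell(z^g)=1$, so $g\circ\ell\notin V$ for every $g$.
\end{proof}

To show that an open subset of $L(G)$ is non-empty we have to construct length functions with prescribed values. We always do it in the same way. A \emph{weighted alphabet} on $G$ is a set of \emph{letters} $(s,\omega)$, with $s\in G\setminus\{1\}$ and $\omega$ a positive integer (the \emph{weight}), which is closed under $(s,\omega)\mapsto(s^{-1},\omega)$ and which, for some fixed $K\ge1$, contains the \emph{cap letters} $(s,K)$ for all $s\in G\setminus\{1\}$. The same element $s$ may occur with several weights. A word $(s_1,\omega_1)\cdots(s_r,\omega_r)$ represents $s_1\cdots s_r$ and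 has weight $\omega_1+\dots+\omega_r$. Let $\lambda(g)$ be the least weight of a word representing $g$. Then $\lambda\in L(G)$: it is finite because of the cap letters, it vanishes only on the element represented by the empty word, reversing a word and inverting its letters gives symmetry, and concatenation gives the triangle inequality. Upper bounds on $\lambda$ come from exhibiting words. A lower bound $\lambda(g)\ge c$ with $c\le K$ amounts to showing that no word of weight $<c$ in the remaining letters represents $g$.

\section{The lamplighter group}\label{sec:lamp}

Let $G=A\rtimes\langle t\rangle$, where $A=\bigoplus_{i\in\mathbb Z}\langle a_i\rangle$, $a_i^2=1$, $t$ has infinite order and $a_i^t=a_{i+1}$. Since $A$ is abelian, $a_i^x=a_{i+n}$ for \emph{every} $x$ in the coset $t^nA$. Lemma~\ref{lem:finite} says nothing about $G$, because $G$ is ICC: a non-trivial element of $A$ has infinitely many shifts, and for $x\in t^nA$ with $n\neq0$ the conjugates $x^{a_i}=x\,a_i^xa_i=xa_{i+n}a_i$ are pairwise distinct.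

Nevertheless $G$ is not $L$-transitive. Let
\[
U=\{\ell:\ell(t)=1\},\qquad V=\{\ell:\ell(a_0)=1,\ \ell(a_1)=4\}.
\]
Both sets are open and $U\ne\emptyset$. The set $V$ contains the function $\lambda$ given by the letter $(a_0,1)$ and the cap letters of weight $4$, since words in $a_0$ represent only $1$ and $a_0$. If $\ell\in V$ and $x\in tA$, then
\[
4=\ell(a_1)=\ell(x^{-1}a_0x)\le2\ell(x)+1,
\]
so $\ell\ge2$ on the whole coset $tA$. If $\ell\in U$ and $g\in G$, then $x=gtg^{-1}$ lies in $tA$, because $G/A$ is abelian, and $(g\circ\ell)(x)=\ell(t)=1$. Hence $g\circ\ell\notin V$.

Two values of $\ell$ have bounded it from below on an infinite coset. The element $a_0$ served as a test: all $x\in tA$ conjugate it to the same element $a_1$, so if $a_1$ is much longer than $a_0$, then every such $x$ is long.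

In this example $G/A$ is abelian, and a crude bound suffices. For an induction we need more: the minimum of $\ell$ on a coset must be forced to equal a prescribed value. Let us force $\min_{tA}\ell=\mu$ for a given $\mu\ge1$. Take the letters $(t^{\pm1},\mu)$, the letter $(a_0,M)$ with $M=2\mu+1$, and cap letters of weight $K=2\mu+M$. Then $\lambda(t)=\mu$, since a word of weight $<\mu$ is empty, and $\lambda(a_0)\le M$. We claim that $\lambda(a_1)=K$. A word of weight $<K<2M$ contains no cap letter and at most one letter $a_0$. With none it represents a power of $t$, which is not $a_1$. With one it represents $t^ia_0t^j$, which equals $a_1$ only if $i=-j$ and $a_j=a_1$; then the word has at least two letters $t^{\pm1}$ and weight at least $2\mu+M=K$. So every $\ell$ that agrees with $\lambda$ at $t,a_0,a_1$ has $\ell(t)=\mu$ and $2\mu+M\le2\ell(x)+M$ for all $x\in tA$, which is what we wanted.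

The large weight $M$ is what limits the word to one test letter, and in general it cannot be avoided: in a group where $b^t=b^2$, such as $\mathbb Z[1/2]\rtimes\langle t\rangle$ with $t$ acting as multiplication by $2$, we have $\ell(b^t)\le2\ell(b)$, so $\ell(b^t)\ge 2\mu+\ell(b)$ is possible only if $\ell(b)\ge2\mu$.

\section{Passing to a quotient}\label{sec:quotient}

Let $N\lhd G$ and let $\pi\colon G\to Q=G/N$ be the projection. For $\ell\in L(G)$ put
\[
\bar\ell(q)=\min\{\ell(x):\pi(x)=q\}.
\]
The minimum is attained. So $\bar\ell(q)=0$ forces $q=\pi(1)=1$; and if $x,x'$ attain the minimum for $q,q'$, then $\bar\ell(q^{-1})\le\ell(x^{-1})=\bar\ell(q)$ and $\bar\ell(qq')\le\ell(xx')\le\bar\ell(q)+\bar\ell(q')$. Thus $\bar\ell\in L(Q)$. As $x$ runs through $\pi^{-1}(q)$, the conjugate $x^g$ runs through $\pi^{-1}(q^{\pi(g)})$, so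
\begin{equation}\label{eq:equiv}
\overline{g\circ\ell}=\pi(g)\circ\bar\ell .
\end{equation}
An upper bound $\bar\ell(q)\le c$ is witnessed by a single value $\ell(x)$. A lower bound involves the whole coset, and it is here that test elements are needed.

Two features of the lamplighter computation must be secured in general. First, the conjugates $b^x$ of the test element $b$, for $x$ in a coset of $N$, must form a finite set. Second, $b^x$ must have no unexpectedly short word. With several prescribed cosets, short words in their representatives may represent non-trivial elements of the subgroup $A$ where $b$ lives; these form a finite set $W$ of errors, and $b$ has to be in general position with respect to $W$. For $b\in G$ put $b^{\pm N}=b^N\cup(b^{-1})^N$.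

\begin{definition}\label{def:test}
Let $A,N\lhd G$. We say that $(A,N)$ \emph{has test elements} if for every non-empty finite set $\mathcal Q\subseteq G\setminus N$ and every finite set $W\subseteq A$ there is $b\in A\setminus W$ such that
\[
b^q\notin W\,b^{\pm N}\cup b^{\pm N}\,W\qquad\text{for all }q\in\mathcal Q.
\]
\end{definition}

\begin{proposition}\label{prop:quotient}
Let $A,N\lhd G$ with $N\ne G$. Suppose that $a^N$ is finite for every $a\in A$ and that $(A,N)$ has test elements. If $G$ is $L$-transitive, then $G/N$ is $L$-transitive.
\end{proposition}

\begin{proof}
It suffices to prove the following statement.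
\begin{itemize}
\item[$(*)$] For every non-empty open $U\subseteq L(Q)$ there is a non-empty open $U'\subseteq L(G)$ such that $\bar\ell\in U$ for all $\ell\in U'$.
\end{itemize}
Indeed, given non-empty open $U,V\subseteq L(Q)$, take $U',V'$ as in $(*)$, and then $g\in G$ and $\ell\in U'$ with $g\circ\ell\in V'$. Then $\bar\ell\in U$, and $\pi(g)\circ\bar\ell\in V$ by \eqref{eq:equiv}.

\emph{The data.} Let $\mu\in U$. Since $Q\neq1$ and all length functions vanish at $1$, there is a finite non-empty $F\subseteq Q\setminus\{1\}$ with $U(\mu,F)\subseteq U$. Choose $\sigma_t\in\pi^{-1}(t)$ for $t\in F$, and put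
\[
m=\max_{t\in F}\mu(t),\qquad M=2m+1,\qquad K=2m+M=4m+1,
\]
so that $m<M<K<2M$. The \emph{$\sigma$-letters} are $(\sigma_t^{\pm1},\mu(t))$ for $t\in F$. The triangle inequality for $\mu$ gives:
\begin{equation}\label{eq:sigma}
\text{if a word of weight }\alpha\text{ in the $\sigma$-letters represents }u,\text{ then }\mu(\pi(u))\le\alpha.
\end{equation}
Let $\Sigma$ be the set of elements represented by words of weight $<K$ in the $\sigma$-letters. It is finite, since there are finitely many $\sigma$-letters and such a word has fewer than $K$ of them; moreover $\Sigma=\Sigma^{-1}$ and $1,\sigma_t\in\Sigma$. Put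
\[
\mathcal Q=\{\sigma_tv:t\in F,\ v\in\Sigma\}\setminus N,\qquad W=\bigcup_{w\in\Sigma\cap A,\ v\in\Sigma}(w^v)^N .
\]
The set $\mathcal Q$ is finite and contains every $\sigma_t$. The set $W\subseteq A$ is finite because $N$-orbits on $A$ are finite, it is $N$-invariant, and $1\in W$. Let $b\in A\setminus W$ be a test element for $\mathcal Q$ and $W$; in particular $b\ne1$. Let $\lambda\in L(G)$ be defined by the $\sigma$-letters, the \emph{$b$-letters} $(c,M)$ with $c\in b^{\pm N}$, and the cap letters of weight $K$.

\emph{Claim 1: $\lambda(\sigma_t)=\mu(t)$ for $t\in F$.} The letter $\sigma_t$ gives $\lambda(\sigma_t)\le\mu(t)$. A word of weight $<\mu(t)\le m$ uses only $\sigma$-letters, so by \eqref{eq:sigma} it cannot represent $\sigma_t$.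

\emph{Claim 2: $\lambda(y)\ge2\mu(t)+M$ for $t\in F$ and $y=b^{\sigma_tn}$, $n\in N$.} Suppose that $y$ has a word of weight $<2\mu(t)+M$. As $2\mu(t)+M\le K<2M$, the word has no cap letter and at most one $b$-letter.

If it has no $b$-letter, then $y\in\Sigma\cap A$, and $b=y^{n^{-1}\sigma_t^{-1}}=(y^{\sigma_t^{-1}})^{\sigma_tn^{-1}\sigma_t^{-1}}\in W$, a contradiction.

Otherwise $y=ucv$ with $c\in b^{\pm N}$, where $u,v$ are represented by words in the $\sigma$-letters of weights $\alpha,\beta$ with $\alpha+\beta<2\mu(t)<K$. We have
\[
y=(uv)\,c^{v}=c^{u^{-1}}(uv),
\]
so $uv=y(c^v)^{-1}\in A$, and $u,v,uv\in\Sigma$. We conjugate so as to expose the letter $c$. This replaces $\sigma_t$ by $\sigma_tv^{-1}$ or by $\sigma_tu$, and we need that element to lie outside $N$. One of $\alpha,\beta$ is less than $\mu(t)$, and this decides the side.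

Let $\beta<\mu(t)$ and $q=\sigma_tv^{-1}$. If $q\in N$, then $\pi(v)=t$ and $\mu(t)\le\beta$ by \eqref{eq:sigma}; so $q\in\mathcal Q$. With $n'=vnv^{-1}\in N$ we have $\sigma_tnv^{-1}=qn'$, hence
\[
b^{qn'}=y^{v^{-1}}=(uv)^{v^{-1}}c\in W\,b^{\pm N}.
\]
The set $W\,b^{\pm N}$ is $N$-invariant, so it contains $b^q$, contrary to the choice of $b$.

Let $\alpha<\mu(t)$ and $q=\sigma_tu$. If $q\in N$, then $\pi(u)=t^{-1}$ and $\mu(t)=\mu(t^{-1})\le\alpha$; so $q\in\mathcal Q$. With $n'=u^{-1}nu\in N$ we have $\sigma_tnu=qn'$, hence $b^{qn'}=y^u=c\,(uv)^u\in b^{\pm N}W$, and therefore $b^q\in b^{\pm N}W$, again a contradiction. This proves Claim~2.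

\emph{The open set.} Let $E=\{b\}\cup\{\sigma_t:t\in F\}\cup\bigcup_{t\in F}(b^{\sigma_t})^N$. This set is finite, because $b^{\sigma_t}\in A$. Let $U'=U(\lambda,E)$. If $\ell\in U'$, $t\in F$ and $x\in\sigma_tN$, then $b^x\in(b^{\sigma_t})^N\subseteq E$, so Claim~2 gives
\[
2\mu(t)+M\le\lambda(b^x)=\ell(b^x)\le2\ell(x)+\ell(b)=2\ell(x)+\lambda(b)\le2\ell(x)+M .
\]
Thus $\ell(x)\ge\mu(t)$ on $\pi^{-1}(t)$, and $\ell(\sigma_t)=\mu(t)$ by Claim~1. Hence $\bar\ell=\mu$ on $F$, and $\bar\ell\in U$.
\end{proof}

Test elements can fail to exist for two different reasons, and the rest of the proof is organized around them.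

\begin{example}\label{ex:inversion}
Let $q\in G\setminus N$ act on $A$ as inversion, or as an element of $N$. Then $b^q\in b^{\pm N}$ for all $b\in A$, and there is no test element for $\mathcal Q=\{q\}$, $W=\{1\}$. Such a $q$ does not enlarge the sets $b^{\pm N}$, and the remedy will be to absorb it into $N$.
\end{example}

\begin{example}\label{ex:finitary}
Let $\Lambda$ be an infinite set, $A=\bigoplus_{\lambda\in\Lambda}\langle a_\lambda\rangle$ with $a_\lambda^2=1$, and let $G$ be the semidirect product of $A$ with the group of finitely supported permutations of $\Lambda$. Take $N=A$ and let $q$ be the transposition of $\lambda$ and $\nu$. Then $b^qb^{-1}\in W=\{1,a_\lambda a_\nu\}$ for all $b\in A$, so there is no test element. Nor can $q$ be absorbed: a normal subgroup containing $q$ contains all transpositions, and $a_\lambda$ has an infinite orbit under it. Elements that act non-trivially only on a finite part of $A$ have to be excluded by other means; this is where virtual solvability of $G/N$ enters.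
\end{example}

\section{Admissible pairs and a minimal counterexample}\label{sec:pairs}

\begin{definition}\label{def:pair}
An \emph{admissible pair} for $G$ is a pair $(A,N)$ of normal subgroups of $G$ such that $A\ne1$, the quotient $G/N$ is virtually solvable, and $a^N$ is finite for every $a\in A$. Its \emph{height} is $\operatorname{vdl}(G/N)$.
\end{definition}

Allowing finite $N$-orbits, rather than asking that $N$ centralize $A$, is what leaves room to enlarge $N$ as in Example~\ref{ex:inversion}. We use the following observation twice: for $A,M\lhd G$,
\begin{equation}\label{eq:FC}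
\{a\in A:a^M\text{ is finite}\}\text{ is a normal subgroup of }G,
\end{equation}
because $(aa')^M\subseteq a^Ma'^M$, $(a^{-1})^M=(a^M)^{-1}$ and $(a^g)^M=(a^M)^g$.

\begin{proposition}\label{prop:nopair}
An $L$-transitive group has no admissible pair.
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B} from Proposition~\ref{prop:nopair}]
If $G\ne1$ is virtually solvable, then $(G,1)$ is an admissible pair, so $G$ is not $L$-transitive. This is Theorem~\ref{thm:A}.

Let $G$ be $L$-transitive and $G/N$ virtually solvable. If $z^N$ is finite for some $z\neq1$, then $A=\{a\in G:a^N\text{ is finite}\}$ is a non-trivial normal subgroup by \eqref{eq:FC}, and $(A,N)$ is admissible, a contradiction. So $z^N$ is infinite for all $z\ne1$. Taking $z\in N$ shows that $N$ is ICC. If $1\ne z\in C_G(N)$, then $z^N=\{z\}$; so $C_G(N)=1$, and $N\ne1$ when $G\neq1$. If $H\lhd G$ has finite index, then $H^{(n)}\lhd G$, and $H/H^{(n)}$ is a solvable normal subgroup of finite index in $G/H^{(n)}$. Finally, if $A\lhd G$ is abelian and $G/C_G(A)$ is virtually solvable, then $N=C_G(A)$ is normal and $A\le C_G(N)=1$.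
\end{proof}

We prove Proposition~\ref{prop:nopair} by contradiction. \emph{From here to the end of Section~\ref{sec:test}, $e$ is the least height of an admissible pair of an $L$-transitive group, and $G$ is a fixed $L$-transitive group that has an admissible pair of height $e$.} The admissible pairs for $G$ of height $e$ are called \emph{minimal pairs}.

\begin{lemma}\label{lem:minimal}
Let $(A,N)$ be a minimal pair.
\begin{itemize}
\item[(a)] $e\ge1$; in particular $N\neq G$.
\item[(b)] If $A',N'\lhd G$, $1\ne A'\le A$, $N\le N'$, and all $N'$-orbits on $A'$ are finite, then $(A',N')$ is a minimal pair.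
\item[(c)] There is $R\lhd G$ with $N\le R$ such that $R/N$ is abelian and non-trivial, $\operatorname{vdl}(G/R)\le e-1$, and $a^R$ is infinite for every $1\neq a\in A$. In particular, $R$ normalizes no non-trivial finite subgroup of $A$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $G/N$ is finite, with coset representatives $g_1,\dots,g_r$, then $a^G=\bigcup_i(a^N)^{g_i}$ is finite for $1\ne a\in A$, contrary to Lemma~\ref{lem:finite}.

(b) The group $G/N'$ is a quotient of $G/N$, so $(A',N')$ is admissible of height at most $e$.

(c) Let $H/N$ be a normal subgroup of finite index in $G/N$ with $\operatorname{dl}(H/N)=e$, and let $R/N=(H/N)^{(e-1)}$. Then $R/N$ is a non-trivial abelian normal subgroup of $G/N$, and $H/R$ is a normal subgroup of finite index in $G/R$ of derived length $e-1$. If some $1\ne a\in A$ had $a^R$ finite, the subgroup $\{a\in A:a^R\text{ is finite}\}$ of \eqref{eq:FC} would form with $R$ an admissible pair of height at most $e-1$.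
\end{proof}

Part (c) is the form in which solvability and minimality are used: $R$ centralizes $R/N$, yet it leaves no finite part of $A$ invariant. This will exclude the phenomenon of Example~\ref{ex:finitary}. The next two sections prove the following statement.

\begin{proposition}\label{prop:exists}
Some minimal pair has test elements.
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:nopair} from Proposition~\ref{prop:exists}]
Let $(A,N)$ be a minimal pair with test elements. By Lemma~\ref{lem:minimal}(a) and Proposition~\ref{prop:quotient}, the group $Q=G/N$ is $L$-transitive. Let $R$ be as in Lemma~\ref{lem:minimal}(c) and $A_0=R/N$. Since $A_0\ne1$ is abelian and normal in $Q$, all $A_0$-orbits on $A_0$ are singletons, and $Q/A_0\cong G/R$. So $(A_0,A_0)$ is an admissible pair for $Q$ of height at most $e-1$, contrary to the choice of $e$.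
\end{proof}

\section{Three types of minimal pairs}\label{sec:types}

To find an element $b$ in general position we need to know what $A$ looks like. Lemma~\ref{lem:minimal}(b) lets us shrink $A$ and enlarge $N$, and we use it to reach one of three normal forms.

\subsection*{Modules}
Let $A,N\lhd G$ with $A$ abelian, written additively. Then $A$ is a module for $N$ acting by conjugation: an \emph{$N$-submodule} is an $N$-invariant subgroup, and an \emph{$N$-map} is an additive map $\varphi$ with $\varphi(x^n)=\varphi(x)^n$. A submodule is \emph{simple} if it is non-zero and has no submodule other than $0$ and itself; two distinct simple submodules intersect in $0$, and an $N$-map defined on a simple module is zero or injective. For a module $S$ that is a sum of simple submodules we use three standard facts.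
\begin{itemize}
\item[(M1)] Every submodule of $S$ is a sum of simple submodules.
\item[(M2)] If $X\le Y\le S$ are submodules, there is a submodule $X'$ with $Y=X\oplus X'$.
\item[(M3)] $S$ is the direct sum of its \emph{homogeneous components}, the sums of all simple submodules of a given isomorphism type, and all simple submodules of a homogeneous component are isomorphic.
\end{itemize}
Because $N$ is normal, $G$ acts on this structure: for $g\in G$, $n\in N$ we have $(x^g)^n=(x^{gng^{-1}})^g$. Hence $X\mapsto X^g$ permutes the $N$-submodules and the simple ones among them, and if $\varphi\colon X\to Y$ is an $N$-isomorphism, then so is $X^g\to Y^g$, $x^g\mapsto\varphi(x)^g$.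

A linear map that preserves every line of a vector space of dimension at least $2$ is a scalar; one compares its action on two lines by means of a third, diagonal one. The same argument works for modules.

\begin{lemma}\label{lem:graph}
Let $\varphi,\tau\colon X\to A$ be injective $N$-maps with $\varphi(X)\cap\tau(X)=0$. Then $\Gamma=\{\varphi(x)+\tau(x):x\in X\}$ is an $N$-submodule. If $g\in G$ preserves $\varphi(X)$, $\tau(X)$ and $\Gamma$, then $\varphi^{-1}(\varphi(x)^g)=\tau^{-1}(\tau(x)^g)$ for all $x\in X$.
\end{lemma}

\begin{proof}
The set $\Gamma$ is the image of the $N$-map $\varphi+\tau$. Given $x$, there is $y\in X$ with $\varphi(x)^g+\tau(x)^g=\varphi(y)+\tau(y)$. Then $\varphi(x)^g-\varphi(y)=\tau(y)-\tau(x)^g$ lies in $\varphi(X)\cap\tau(X)=0$, so both sides of the asserted equality are $y$.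
\end{proof}

\subsection*{The normal forms}
A minimal pair $(A,N)$ is of type
\begin{itemize}
\item[(T)] if $A$ is torsion-free abelian;
\item[(S)] if $A=\bigoplus_{\lambda\in\Lambda}X_\lambda$ is the restricted direct product of non-trivial finite subgroups, $G$ permutes the $X_\lambda$ by conjugation, and $N$ is the kernel of the resulting action of $G$ on $\Lambda$;
\item[(I)] if $A$ is abelian of prime exponent $p$ and is a sum of finite simple $N$-submodules, all its homogeneous components are infinite, and $N=\{g\in G:X^g=X\text{ for all $N$-submodules }X\le A\}$.
\end{itemize}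
Models for the three shapes are $\mathbb Z[1/2]\rtimes\langle t\rangle$ with $A=N=\mathbb Z[1/2]$; the lamplighter group with $N=A$ and $\Lambda=\mathbb Z$; and the affine group $k\rtimes k^\times$ of an infinite field $k$ of characteristic $p$, with $A=k$ and $N=k\rtimes\mathbb F_p^\times$, where the submodules are the $\mathbb F_p$-subspaces of $k$.

\begin{proposition}\label{prop:types}
There is a minimal pair of type {\rm(T)}, {\rm(S)} or {\rm(I)}.
\end{proposition}

\begin{proof}
Let $(A,N)$ be a minimal pair. All replacements below are justified by Lemma~\ref{lem:minimal}(b).

\emph{Case 1: $A$ contains a non-trivial abelian subgroup that is normal in $G$.} Replace $A$ by it. If $A$ is torsion-free, the pair is of type (T). Otherwise $A$ has an element of prime order $p$, and we replace $A$ by its characteristic subgroup $\{a\in A:pa=0\}$. Every $a\in A$ lies in the $N$-submodule generated by the finite set $a^N$, which is finite. Therefore simple submodules exist, and each of them is finite, being generated by the orbit of any of its non-zero elements. Let $S\ne0$ be the sum of all simple $N$-submodules and $S_\lambda$ ($\lambda\in\Lambda$) its non-zero homogeneous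 components. Then $S\lhd G$, and $G$ permutes the $S_\lambda$, since conjugation carries isomorphic simple submodules to isomorphic ones.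

Suppose that all $S_\lambda$ are finite. The kernel $N'$ of the action of $G$ on $\Lambda$ contains $N$, and it has finite orbits on $S=\bigoplus S_\lambda$ because each element lies in a finite sum of components. So $(S,N')$ is of type (S).

Otherwise let $A'\neq0$ be the sum of the infinite $S_\lambda$; it is normal in $G$, and by (M3) its homogeneous components are the infinite $S_\lambda$. Let $P$ be the set of $g\in G$ with $X^g=X$ for all $N$-submodules $X\le A'$. It is the kernel of the action of $G$ on the set of these submodules, so $N\le P\lhd G$, and it has finite orbits on $A'$ because each element lies in a finite $N$-submodule. Thus $(A',P)$ is a minimal pair. The $P$-submodules of $A'$ are exactly the $N$-submodules, so the simple ones are the same and $P$ has the description required in (I). It remains to see that the homogeneous components have not changed. A $P$-isomorphism is an $N$-isomorphism. Conversely, let $\varphi\colon X\to Y$ be an $N$-isomorphism of distinct simple submodules of $A'$, and let $g\in P$. Lemma~\ref{lem:graph}, applied to the inclusion $X\to A'$ and to $\varphi$, gives $x^g=\varphi^{-1}(\varphi(x)^g)$, so $\varphi$ is a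 $P$-isomorphism. Hence $(A',P)$ is of type (I).

\emph{Case 2: $A$ contains no non-trivial abelian subgroup that is normal in $G$.} We first arrange that $A\le N$. Suppose that $A\cap N=1$, and let $H/N$ be a solvable normal subgroup of finite index in $G/N$. Then $A\cap H$ embeds in $H/N$ and is solvable. If $A\cap H\ne1$, the last non-trivial term of its derived series is abelian and normal in $G$, contrary to the case assumption. If $A\cap H=1$, then $A$ embeds in the finite group $G/H$, contrary to Lemma~\ref{lem:finite}. So $A\cap N\ne1$, and we replace $A$ by $A\cap N$. Now every $a\in A$ has a finite conjugacy class in $A$, that is, $C_A(a)$ has finite index in $A$; and the center $Z(A)$, being abelian and normal in $G$, is trivial.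

\emph{Every element of $A$ has finite order.} Let $x\in A$ and $A=\bigcup_{i=1}^rC_A(x)y_i$. For each $i$ two of the cosets $C_A(y_i)x^j$ ($j\ge0$) coincide, so a positive power of $x$ lies in $C_A(y_i)$. Hence some $x^n$, $n\ge1$, commutes with all $y_i$. It also commutes with $C_A(x)$, so $x^n\in Z(A)=1$.

\emph{Every $a\in A$ lies in a finite $N$-invariant subgroup.} The subgroup $Y=\langle a^N\rangle\le A$ is $N$-invariant and finitely generated. Its center is the intersection of the centralizers in $Y$ of the finitely many generators, so it has finite index in $Y$. A subgroup of finite index in a finitely generated group is finitely generated. Thus $Z(Y)$ is an abelian group generated by finitely many elements of finite order, so $Z(Y)$ is finite, and $Y$ is finite.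

Let $\{X_\lambda\}_{\lambda\in\Lambda}$ be the set of minimal non-trivial $N$-invariant subgroups of $A$. By the previous step it is non-empty, and each $X_\lambda$ is finite, being equal to $\langle a^N\rangle$ for any $1\ne a\in X_\lambda$. The group $G$ permutes the $X_\lambda$. They are normal in $A$ because $A\le N$, and for $\lambda\ne\nu$ we have $[X_\lambda,X_\nu]\le X_\lambda\cap X_\nu=1$. The abelian $X_\lambda$ therefore generate an abelian subgroup that is normal in $G$, so there are none. Then $Z(X_\lambda)$ is a proper $N$-invariant subgroup of $X_\lambda$, hence trivial. An element of $X_\lambda\cap\langle X_\nu:\nu\ne\lambda\rangle$ centralizes $X_\lambda$ and so is trivial. Consequently $A'=\langle X_\lambda:\lambda\in\Lambda\rangle=\bigoplus_\lambda X_\lambda$. The kernel $N'$ of the action of $G$ on $\Lambda$ contains $N$ and has finite orbits on $A'$, and $(A',N')$ is of type (S).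
\end{proof}

\section{Test elements}\label{sec:test}

We prove Proposition~\ref{prop:exists} by treating the three types. Throughout, $\mathcal Q=\{q_1,\dots,q_m\}$ with $m\ge1$.

\subsection*{Type (T): avoiding finitely many cosets in $\mathbb Z^n$}
Here the obstacle of Example~\ref{ex:finitary} is absent, because a non-zero homomorphism into a torsion-free group has infinite image. It remains to absorb the elements of Example~\ref{ex:inversion}. Since the sets $\mathcal Q$ and $W$ are finite, we can work in a finitely generated subgroup of $A$, and so we absorb every element that looks like $\pm$ an element of $N$ on each such subgroup.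

\begin{lemma}\label{lem:T}
If $(A,N)$ is a minimal pair of type {\rm(T)}, then there is a minimal pair $(A,P)$ that has test elements.
\end{lemma}

\begin{proof}
Write $A$ additively. Let $\mathcal F$ be the set of finitely generated $N$-invariant subgroups of $A$. It is closed under finite sums and under conjugation by $G$, and $a\in\langle a^N\rangle\in\mathcal F$ for every $a\in A$. For $V\in\mathcal F$ the group $N/C_N(V)$ is finite, since each of finitely many generators of $V$ has a finite orbit. For $k\in N$ and $\varepsilon=\pm1$, say that $g\in G$ \emph{acts on $V$ as $\varepsilon k$} if $v^g=\varepsilon v^k$ for all $v\in V$, and let $P$ be the set of $g\in G$ that act on every $V\in\mathcal F$ as some $\varepsilon k$ (depending on $V$).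

If $g,h$ act on $V$ as $\varepsilon k,\varepsilon'k'$, then $v^{gh}=\varepsilon(v^k)^h=\varepsilon\varepsilon'v^{kk'}$, because $v^k\in V$. The map $v\mapsto\varepsilon v^k$ is a bijection of $V$ with inverse $v\mapsto\varepsilon v^{k^{-1}}$, so $g^{-1}$ acts on $V$ as $\varepsilon k^{-1}$. If $x\in G$ and $g$ acts on $V^{x^{-1}}\in\mathcal F$ as $\varepsilon k$, then $v^{x^{-1}gx}=\varepsilon v^{x^{-1}kx}$ for $v\in V$. Hence $N\le P\lhd G$. Taking $V=\langle a^N\rangle$ we get $a^{\pm P}=a^{\pm N}$, a finite set. So $(A,P)$ is a minimal pair.

Let $q_1,\dots,q_m\in G\setminus P$ and let $W\subseteq A$ be finite. For each $i$ choose $V_i\in\mathcal F$ on which $q_i$ acts as no $\varepsilon k$, and let $V=V_1+\dots+V_m\in\mathcal F$. No $q_i$ acts on $V$ as any $\varepsilon k$. In particular $V\ne0$, and $V\cong\mathbb Z^n$ with $n\ge1$, since $V$ is finitely generated and torsion-free. Let $T$ be a finite set of representatives of $N/C_N(V)$. If $b\in V$ is not a test element, then $b\in W$, or $b^{q_i}\in W+b^{\pm P}=W+b^{\pm N}$ for some $i$, which means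
\[
\theta(b)=w,\qquad\text{where }\theta\colon V\to A,\quad\theta(v)=v^{q_i}-\varepsilon v^k,
\]
for some $w\in W$, $\varepsilon=\pm1$, $k\in T$. Each of these finitely many homomorphisms $\theta$ is non-zero, so its image in the torsion-free group $A$ is infinite, and $\ker\theta$ has infinite index in $V$. The set $\theta^{-1}(w)$ is empty or a coset of $\ker\theta$, and a point of $W\cap V$ is a coset of $0$. So the elements of $V$ that are not test elements lie in finitely many cosets $v_j+K_j$ of subgroups $K_j$ of infinite index in $\mathbb Z^n$. Such a subgroup has rank less than $n$, so a non-zero linear form $f_j\colon\mathbb Z^n\to\mathbb Z$ vanishes on it. The polynomial $\prod_j(f_j-f_j(v_j))$ is non-zero and vanishes on all the cosets. A non-zero polynomial does not vanish identically on $\mathbb Z^n$, so some $b\in V$ lies in none of them.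
\end{proof}

\subsection*{Excluding finitary elements}
In types (S) and (I), the elements of $G$ that act non-trivially only on a finite part of $A$, in a sense adapted to the type, form a normal subgroup $D\ge N$, and we must show that $D=N$. To $g\in D\setminus N$ we shall attach a non-trivial finite object that depends only on the coset $gN$. If this coset is fixed under conjugation by $R$, the object is $R$-invariant, which contradicts Lemma~\ref{lem:minimal}(c). The next lemma shows that this special case is enough.

\begin{lemma}\label{lem:D}
Let $N,D,R\lhd G$ with $N\le D\cap R$ and $R/N$ abelian. Suppose that every $g\in D$ with $g^s\in gN$ for all $s\in R$ lies in $N$. Then $D=N$.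
\end{lemma}

\begin{proof}
If $g\in D\cap R$, then $g^s\in gN$ for all $s\in R$, since $R/N$ is abelian; so $D\cap R=N$. If $g\in D$ and $s\in R$, then $g^{-1}g^s=g^{-1}s^{-1}gs\in D\cap R=N$, since $D$ and $R$ are normal; so the hypothesis applies to $g$.
\end{proof}

\subsection*{Type (S): supports}

\begin{lemma}\label{lem:S}
A minimal pair $(A,N)$ of type {\rm(S)} has test elements.
\end{lemma}

\begin{proof}
Write $X_\lambda^g=X_{\lambda g}$; this is a right action of $G$ on $\Lambda$ with kernel $N$. The \emph{support} of $a\in A$ is the finite set $\operatorname{supp}(a)$ of those $\lambda$ at which $a$ has a non-trivial coordinate. We have $\operatorname{supp}(aa')\subseteq\operatorname{supp}(a)\cup\operatorname{supp}(a')$, $\operatorname{supp}(a^{-1})=\operatorname{supp}(a)$ and $\operatorname{supp}(a^g)=\operatorname{supp}(a)g$.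

\emph{Every $q\in G\setminus N$ moves infinitely many points of $\Lambda$.} Let $\operatorname{mov}(g)=\{\lambda:\lambda g\ne\lambda\}$ and let $D$ be the set of $g$ with $\operatorname{mov}(g)$ finite. From $\operatorname{mov}(gh)\subseteq\operatorname{mov}(g)\cup\operatorname{mov}(h)$, $\operatorname{mov}(g^{-1})=\operatorname{mov}(g)$ and $\operatorname{mov}(g^s)=\operatorname{mov}(g)s$ we get $N\le D\lhd G$. Let $R$ be as in Lemma~\ref{lem:minimal}(c), and let $g\in D$ satisfy $g^s\in gN$ for all $s\in R$. Then $\operatorname{mov}(g)s=\operatorname{mov}(g^s)=\operatorname{mov}(g)$, so $R$ normalizes the finite subgroup $\bigoplus_{\lambda\in\operatorname{mov}(g)}X_\lambda$. This subgroup is therefore trivial, $\operatorname{mov}(g)=\emptyset$, and $g\in N$. By Lemma~\ref{lem:D}, $D=N$.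

Let $q_1,\dots,q_m\in G\setminus N$, let $W\subseteq A$ be finite, and let $\Lambda_0$ be the union of the supports of the elements of $W$. Choose $\lambda_1,\dots,\lambda_m$ successively with $\lambda_i\in\operatorname{mov}(q_i)$ and
\[
\lambda_i,\ \lambda_iq_i\notin\Lambda_{i-1},\qquad\text{where }\Lambda_{i}=\Lambda_0\cup\{\lambda_j,\lambda_jq_j:j\le i\};
\]
this is possible because $\operatorname{mov}(q_i)$ is infinite and only finitely many points are excluded. Choose $1\ne x_i\in X_{\lambda_i}$ and put $b=x_1\cdots x_m$. The $\lambda_i$ are distinct, so $\operatorname{supp}(b)=\{\lambda_1,\dots,\lambda_m\}$, which is non-empty and disjoint from $\Lambda_0$; hence $b\notin W$. Since $N$ fixes $\Lambda$ pointwise, the elements of $W\,b^{\pm N}\cup b^{\pm N}W$ have support in $\Lambda_0\cup\operatorname{supp}(b)$. On the other hand $\lambda_iq_i\in\operatorname{supp}(b^{q_i})$, and $\lambda_iq_i\notin\Lambda_0\cup\operatorname{supp}(b)$: it avoids $\Lambda_0$ and the $\lambda_j$ with $j<i$ since these lie in $\Lambda_{i-1}$, it differs from $\lambda_i\in\operatorname{mov}(q_i)$, and for $j>i$ it lies in $\Lambda_{j-1}$ while $\lambda_j$ does not. So $b$ is a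 test element.
\end{proof}

\subsection*{Type (I): elements that are scalar on a submodule of finite index}
There is now no preferred decomposition of $A$, and simple submodules take over the role of the points of $\Lambda$. An element $g$ is finitary if it preserves every submodule of some submodule $B$ of finite index. To see which finite object to attach to $g$, suppose first that the submodules are all the $\mathbb F_p$-subspaces, as in the affine model. Then $g$ preserves every line of $B$ and acts on $B$ as a scalar $\gamma$. The image of $g-\gamma$ is finite, since $g-\gamma$ vanishes on $B$, and non-zero unless $g$ is a scalar on $A$. If $A=F+B$, this image is $(g-\gamma)F\subseteq F+F^g$. In general the ``scalar'' is only a self-map $\gamma$ of a simple module $X$, so $g-\gamma$ is not defined on $A$; but the intersection of the subgroups $F+F^g$ still makes sense, and it still contains the elements $x^g-\gamma(x)$ with $x\in X$.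

\begin{lemma}\label{lem:I}
A minimal pair $(A,N)$ of type {\rm(I)} has test elements.
\end{lemma}

\begin{proof}
Write $A$ additively; ``submodule'' means $N$-submodule. Facts (M1)--(M3) apply to $A$. By (M1), if $g\in G$ does not preserve some submodule of a submodule $B$, then $X^g\ne X$ for some simple $X\le B$, and then $X\cap X^g=0$, since $X^g$ is also simple.

For $g\in G$ let $\mathcal B_g$ be the set of submodules $B$ of finite index in $A$ such that $X^g=X$ for every submodule $X\le B$, and let $D=\{g:\mathcal B_g\ne\emptyset\}$. If $B\in\mathcal B_g$ and $B'\in\mathcal B_h$, then $B\cap B'\in\mathcal B_{gh}$. Also $\mathcal B_{g^{-1}}=\mathcal B_g$, and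
\begin{equation}\label{eq:B}
\mathcal B_{g^s}=\{B^s:B\in\mathcal B_g\}\quad(s\in G),\qquad\mathcal B_{gn}=\mathcal B_g\quad(n\in N):
\end{equation}
the first because $X^{g^s}=X$ is equivalent to $(X^{s^{-1}})^g=X^{s^{-1}}$, the second because $X^{gn}=X^g$, as $X^g$ is a submodule. Since $A\in\mathcal B_n$ for $n\in N$, we get $N\le D\lhd G$.

\emph{Claim: $D=N$.} Let $R$ be as in Lemma~\ref{lem:minimal}(c). By Lemma~\ref{lem:D} it suffices to derive a contradiction from an element $g\in D\setminus N$ with $g^s\in gN$ for all $s\in R$. By the description of $N$ in (I), there is a simple submodule $X\le A$ with $X\cap X^g=0$. Let $A_X$ be the homogeneous component containing $X$; it is infinite.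

\emph{Step 1: the scalar.} Call an injective $N$-map $\varphi\colon X\to A$ \emph{good} if $\varphi(X)\le B$ for some $B\in\mathcal B_g$. Then $\varphi(X)^g=\varphi(X)$, and we may define $\gamma_\varphi\colon X\to X$ by $\varphi(\gamma_\varphi(x))=\varphi(x)^g$. For $B_1,B_2\in\mathcal B_g$ the submodule $B_1\cap B_2\cap A_X$ has finite index in $A_X$, so it is infinite; by (M1) and (M3) it is a sum of finite simple submodules isomorphic to $X$, and there must be infinitely many of these. In particular good maps exist. Let $\varphi_1,\varphi_2$ be good, with $\varphi_i(X)\le B_i\in\mathcal B_g$. Choose a simple $X_3\le B_1\cap B_2\cap A_X$ different from $\varphi_1(X)$ and $\varphi_2(X)$, and an $N$-isomorphism $\tau\colon X\to X_3$. For $i=1,2$ the submodules $\varphi_i(X)$, $X_3$ and $\{\varphi_i(x)+\tau(x):x\in X\}$ lie in $B_i$, so $g$ preserves them, and Lemma~\ref{lem:graph} gives $\gamma_{\varphi_i}=\gamma_\tau$. Thus all good maps $\varphi$ give the same map $\gamma\colon X\to X$. This step is the reason for requiring infinite components.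

\emph{Step 2: a finite $R$-invariant subgroup.} Let $\mathcal E$ be the set of finite submodules $F$ with $F+B=A$ for some $B\in\mathcal B_g$. A complement of any $B\in\mathcal B_g$ belongs to $\mathcal E$, so $\mathcal E\ne\emptyset$, and $Z=\bigcap_{F\in\mathcal E}(F+F^g)$ is a finite subgroup of $A$. Let $s\in R$ and write $g^s=gn$ with $n\in N$. By \eqref{eq:B}, conjugation by $s$ permutes $\mathcal B_g$, and hence it permutes $\mathcal E$. Since $gs=sg^s=sgn$,
\[
(F+F^g)^s=F^s+F^{sgn}=F^s+(F^s)^g .
\]
So $s$ permutes the subgroups $F+F^g$, and $Z^s=Z$.

\emph{Step 3: $Z\ne0$.} Fix $0\ne x\in X$ and put $z=x^g-\gamma(x)$. Then $z\neq0$, because $0\ne x^g\in X^g$, $\gamma(x)\in X$ and $X\cap X^g=0$. Let $F\in\mathcal E$ with $F+B=A$, $B\in\mathcal B_g$, and let $B'$ be a complement of $F\cap B$ in $B$. Then $F+B'=F+B=A$ and $F\cap B'=F\cap B\cap B'=0$. Let $\rho,\sigma$ be the projections of $A=F\oplus B'$ onto $F$ and $B'$; they are $N$-maps. Decomposing $x$ and $\gamma(x)$,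
\[
z=\rho(x)^g-\rho(\gamma(x))+\bigl[\sigma(x)^g-\sigma(\gamma(x))\bigr].
\]
The restriction $\sigma|_X$ is zero or a good map, and in both cases the bracket vanishes, in the second by Step~1. So $z\in F^g+F$ for every $F\in\mathcal E$, that is, $z\in Z$.

Steps 2 and 3 contradict Lemma~\ref{lem:minimal}(c), and the Claim is proved.

Now let $q_1,\dots,q_m\in G\setminus N$ and let $W\subseteq A$ be finite. Let $W_0$ be the submodule generated by $W$; it is finite, since $A$ has exponent $p$ and $N$-orbits are finite. We construct simple submodules $X_1,\dots,X_m$ with $X_i\cap X_i^{q_i}=0$ such that, with $Y_i=X_i+\sum_{l=1}^mX_i^{q_l}$, the sum $W_i=W_0+Y_1+\dots+Y_i$ is direct. Suppose that the finite submodule $W_{i-1}$ has been constructed. Let $C$ be a complement of $W_{i-1}$ in $A$. It has finite index, and so does the submodule $B=C\cap\bigcap_{l=1}^mC^{q_l^{-1}}$. As $q_i\notin D$, we have $B\notin\mathcal B_{q_i}$, so there is a simple $X_i\le B$ with $X_i\cap X_i^{q_i}=0$. Since $X_i\le C$ and $X_i^{q_l}\le C$ for all $l$, we have $Y_i\le C$ and $W_{i-1}\cap Y_i=0$.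

Let $\pi_i\colon W_m=W_0\oplus Y_1\oplus\dots\oplus Y_m\to Y_i$ be the projections. Choose $0\ne x_i\in X_i$ and put $b=x_1+\dots+x_m$. Then $\pi_1(b)=x_1\ne0$, so $b\notin W_0\supseteq W$. Since $b^{\pm N}\subseteq X_1+\dots+X_m$, the map $\pi_i$ sends $W+b^{\pm N}$ into $X_i$. But $b^{q_i}=\sum_jx_j^{q_i}$ with $x_j^{q_i}\in Y_j$, so $\pi_i(b^{q_i})=x_i^{q_i}$, a non-zero element of $X_i^{q_i}$, which is not in $X_i$. Hence $b^{q_i}\notin W+b^{\pm N}$ for every $i$, and $b$ is a test element.
\end{proof}

Proposition~\ref{prop:types} and Lemmas~\ref{lem:T}, \ref{lem:S} and~\ref{lem:I} prove Proposition~\ref{prop:exists}, and with it Proposition~\ref{prop:nopair} and Theorems~\ref{thm:A} and~\ref{thm:B}.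

\section{The free group}\label{sec:free}

Let $F_2=\langle x,y\rangle$, and let $|f|$ be the length of the reduced word for $f$. To verify \eqref{eq:patterns} we choose $g$ so that $E$ and $E^g$ satisfy no short relation except those that hold inside $E$ and inside $E^g$; then weights on $E$ and on $E^g$ do not interfere. A power of one generator will not do, since $g=x^k$ fixes $x$, so we use $g=x^ky^k$.

Let $\iota_1,\iota_2\colon F_2\to F_2*F_2$ be the inclusions of the two factors of the free product. Recall the normal form theorem: every non-trivial element of $F_2*F_2$ is uniquely a product of non-trivial elements (its \emph{syllables}) taken alternately from the two factors. For $g\in F_2$ let $\theta_g\colon F_2*F_2\to F_2$ be the homomorphism with $\theta_g(\iota_1(f))=f$ and $\theta_g(\iota_2(f))=f^g$.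

\begin{lemma}\label{lem:free}
Let $m\ge1$, $k=m+1$ and $g=x^ky^k$. If $1\ne w\in F_2*F_2$ and all syllables of $w$ have length at most $m$, then $\theta_g(w)\ne1$.
\end{lemma}

\begin{proof}
Write $w=\iota_1(f_0)\iota_2(f_1')\iota_1(f_1)\cdots\iota_2(f_r')\iota_1(f_r)$, where all $f_j,f_j'$ have length at most $m$ and only $f_0,f_r$ may be trivial. If $r=0$, then $\theta_g(w)=f_0\ne1$. If $r\ge1$, put $h_j=x^{-k}f_j'x^k$, so that
\begin{equation}\label{eq:free}
\theta_g(w)=(f_0y^{-k})\,h_1\,(y^kf_1y^{-k})\,h_2\cdots h_r\,(y^kf_r).
\end{equation}
The reduced word for $h_j$ begins and ends with a letter $x^{\pm1}$. Indeed, if $f_j'=x^a$ with $a\ne0$, then $h_j=x^a$; otherwise $f'_j=x^af''x^b$ with $f''$ beginning and ending with $y^{\pm1}$ and $|a|,|b|\le m<k$, and $h_j=x^{a-k}f''x^{b+k}$ with $a-k<0<b+k$. Exchanging the roles of $x$ and $y^{-1}$, the reduced word for $y^kf_jy^{-k}$ ($0<j<r$) begins and ends with $y^{\pm1}$. Writing $f_0=f''y^b$ with $f''$ empty or ending with $x^{\pm1}$ and $|b|\le m$, we see that $f_0y^{-k}=f''y^{b-k}$ ends with $y^{-1}$; reading from the other side, $y^kf_r$ begins with $y$. So no cancellation occurs between the reduced words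 for consecutive factors of \eqref{eq:free}, and $\theta_g(w)$ is represented by a non-empty reduced word.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Let $\ell_1,\ell_2\in L(F_2)$ and let $E\subseteq F_2$ be finite. In verifying \eqref{eq:patterns} we may enlarge $E$ and remove the identity, so assume that $\emptyset\ne E=E^{-1}\subseteq F_2\setminus\{1\}$. Let $K=1+\max_{f\in E}\max(\ell_1(f),\ell_2(f))$, let $m$ be the largest length $|\cdot|$ of a product of at most $K$ elements of $E$, and let $g$ be as in Lemma~\ref{lem:free}. Consider a product $w$ of at most $K$ elements of $\iota_1(E)\cup\iota_2(E)$. Its normal form is obtained by repeatedly merging neighbors from the same factor and deleting trivial terms, so each syllable is a product of at most $K$ elements of $E$ and has length at most $m$. By the lemma,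
\begin{equation}\label{eq:inj}
\theta_g(w)=1\ \text{ implies }\ w=1\ \text{ for such products }w.
\end{equation}

Let $\lambda\in L(F_2)$ be defined by the letters $(f,\ell_1(f))$ of the first kind and $(f^g,\ell_2(f))$ of the second kind, for $f\in E$, and cap letters of weight $K$. Fix $f\in E$ and $i\in\{1,2\}$, and let $f_i=\theta_g(\iota_i(f))$, so $f_1=f$ and $f_2=f^g$. Then $\lambda(f_i)\le\ell_i(f)$. Suppose that a word of weight $<\ell_i(f)<K$ represents $f_i$. It has no cap letter and fewer than $K$ letters. Replacing each letter $f'$ of the first kind by $\iota_1(f')$ and each letter $f'^g$ of the second kind by $\iota_2(f')$, we obtain $w\in F_2*F_2$ with $\theta_g(w\,\iota_i(f^{-1}))=1$, and \eqref{eq:inj} gives $w=\iota_i(f)$. Apply the retraction of $F_2*F_2$ onto the $i$-th factor that kills the other factor: $f$ is the product of the elements $f'\in E$ coming from the letters of the $i$-th kind, whose weights are $\ell_i(f')$. The triangle inequality for $\ell_i$ shows that $\ell_i(f)$ is at most the weight of the word, a contradiction. Hence $\lambda(f)=\ell_1(f)$ and $\lambda(f^g)=\ell_2(f)$ for all $f\in E$, and $F_2$ is $L$-transitive.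

By a theorem of Magnus, $F_2$ is residually nilpotent, and nilpotent groups are solvable, so $F_2$ is residually solvable.
\end{proof}

\begin{thebibliography}{9}

\bibitem{JOO}
A.~Jarnevic, D.~Osin, K.~Oyakawa, \emph{Generic length functions on countable groups}, arXiv:2206.10712 (2022).

\end{thebibliography}
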